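# Real conjugacy classes whose sizes share a 2-part

Throughout, groups are finite, $x^y=y^{-1}xy$ and $[x,y]=x^{-1}x^y$. We write $|G|_2$ for the 2-part of $|G|$ and $x^G$ for the conjugacy class of $x$.

## 1. Real elements, 2-parts, and the subgroups $\mathbf O^{2'}(G)$ and $\mathbf O_{2'}(G)$

**Definition (real element, real class).** An element $x\in G$ is real if $x$ and $x^{-1}$ are conjugate in $G$. A class $x^G$ is real if $x$ is real; then every element of $x^G$ is real.

Every involution is real, since it equals its inverse. In $S_3$ everything is real. In $C_4=\langle y\rangle$ the generator is not real, although its image in $C_4/\langle y^2\rangle$ is real. So real elements of a quotient need not come from real elements above. Keep this in mind; it causes trouble later.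

Two remarks are used constantly. First, if $g$ inverts $x$, so does every odd power of $g$, and the 2-part of $g$ is an odd power of $g$. Hence a real element is inverted by a 2-element, which also inverts every power of $x$. In particular the $p$-part of a real element, being a power of it, is real for each prime $p$. Second, a central real element satisfies $x=x^{-1}$. So a real element $x\neq1$ of odd order is never central.

**Definition (2-part).** For a positive integer $n$ write $n=n_2n_{2'}$ with $n_2$ a power of 2 and $n_{2'}$ odd; $n_2$ is the 2-part of $n$. For example $12_2=4$ and $30_2=2$. Since $|x^G|=|G|/|\mathbf C_G(x)|$, the class $x^G$ has small 2-part exactly when $\mathbf C_G(x)$ has large 2-part.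

**Definition ($\mathbf O^{2'}$ and $\mathbf O_{2'}$).** $\mathbf O^{2'}(G)$ is the smallest normal subgroup of $G$ with quotient of odd order; $\mathbf O_{2'}(G)$ is the largest normal subgroup of odd order. For $G=SL_2(3)$ we have $\mathbf O^{2'}(G)=Q_8$ and $\mathbf O_{2'}(G)=1$. For $G=S_3$ we have $\mathbf O^{2'}(G)=S_3$ and $\mathbf O_{2'}(G)=C_3$.

**Definition (2-nilpotent, 2-closed).** A group is 2-nilpotent if it has a normal 2-complement, that is, a normal subgroup of odd order and 2-power index. It is 2-closed if it has a normal Sylow 2-subgroup. $S_3$ is 2-nilpotent and not 2-closed; $SL_2(3)$ is 2-closed and not 2-nilpotent; $S_4$ is neither. Subgroups of 2-nilpotent groups are 2-nilpotent.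

The two notions meet in the following lemma.

**Lemma 1.** $G/\mathbf O_{2'}(G)$ is 2-closed if and only if $\mathbf O^{2'}(G)$ is 2-nilpotent. In this case $G$ is solvable.

*Proof.* Let $K=\mathbf O_{2'}(G)$ and $P\in\mathrm{Syl}_2(G)$. If $G/K$ is 2-closed, then $PK\trianglelefteq G$ and $G/PK$ has odd order, so $\mathbf O^{2'}(G)\le PK$. The group $PK$ is 2-nilpotent with complement $K$, hence so is $\mathbf O^{2'}(G)$. In the series $1\le K\le PK\le G$ the factors have odd order, 2-power order and odd order, so $G$ is solvable by the Feit–Thompson theorem (groups of odd order are solvable). Conversely, the normal 2-complement of $\mathbf O^{2'}(G)$ is characteristic in it, hence normal in $G$, hence contained in $K$. So $\mathbf O^{2'}(G)K/K$ is a normal 2-subgroup of odd index in $G/K$, that is, a normal Sylow 2-subgroup. $\square$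

## 2. The conjecture on equal 2-parts, and a stronger inequality

Suppose all noncentral real classes of $G$ have sizes with the same 2-part. What does this force on $G$? The following is stated in Hung P. Tong-Viet, "Groups with some arithmetic conditions on real class sizes", arXiv:1306.6369 (2013).

**Conjecture.** Suppose that the sizes of all noncentral real conjugacy classes of a finite group $G$ have the same 2-part. Then $\mathbf O^{2'}(G)$ is 2-nilpotent. In particular, $G$ is solvable.

We may use a known theorem.

**Theorem (Tong-Viet).** If the conjugacy class size of every odd prime power order real element of $G$ is not divisible by $4$, then $\mathbf O^{2'}(G)$ is 2-nilpotent and $G/\mathbf O_{2'}(G)$ is 2-closed.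

The conjecture is true. We shall prove something stronger, in which the hypothesis concerns only two kinds of real elements.

**Theorem 2.** Let $G$ be a finite group satisfying

> **(H)** $|x^G|_2\le|t^G|_2$ for every real element $x\ne1$ of odd prime power order and every noncentral real element $t$ of order $2$ or $4$.

Then $G/\mathbf O_{2'}(G)$ is 2-closed. Equivalently, $\mathbf O^{2'}(G)$ is 2-nilpotent. In particular $G$ is solvable.

**Corollary 3 (the Conjecture).** If all noncentral real class sizes of $G$ have the same 2-part, then $\mathbf O^{2'}(G)$ is 2-nilpotent, $G/\mathbf O_{2'}(G)$ is 2-closed, and $G$ is solvable.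

*Proof from Theorem 2.* A real element $x\neq1$ of odd order is noncentral, so (H) holds, with equality. $\square$

**Corollary 4 (converse).** $\mathbf O^{2'}(G)$ is 2-nilpotent if and only if $G/\mathbf O_{2'}(G)$ satisfies (H). In particular, a group $X$ with $\mathbf O_{2'}(X)=1$ satisfies (H) if and only if it is 2-closed.

Corollary 4 is derived in Section 5, once we know how real elements of odd order detect 2-closure.

## 3. Class sizes in $S_4$, $A_5$, $SL_2(5)$ and two solvable examples

In $S_4$ every element is real. The 3-cycles form a class of size 8 and the double transpositions a class of size 3. So (H) fails, as it must: $\mathbf O_{2'}(S_4)=1$ and $S_4$ is not 2-closed.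

In $A_5$ every element is real, and the nontrivial classes have sizes 15, 20, 12, 12. The involutions have odd class size and the elements of odd order have class size with 2-part 4, so (H) fails.

In $SL_2(5)$ the only involution is $-1$, which is central. The elements of order 4 are the 30 preimages of the 15 involutions of $A_5$. A preimage $y$ satisfies $y^{-1}=-y$ and is inverted inside a Sylow 2-subgroup $Q_8$, so these 30 elements form one real class. The elements of order 3 form one class of size 20, and those of order 5 form two classes of size 12; they are real. So $|x^G|_2=4$ while $|t^G|_2=2$: (H) fails, but only by a factor of 2.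

This example shows that (H) is sharp. The nonsolvable group $SL_2(5)$ satisfies $|x^G|_2\le2|t^G|_2$ for all $x,t$ as in (H), so the inequality cannot be weakened to that. It has no noncentral involution at all, so elements of order 4 cannot be omitted from (H).

In Corollary 3, $G$ itself need be neither 2-nilpotent nor 2-closed. In $SL_2(3)$ the elements of order 3 and 6 are not real, since they are not real modulo $Q_8$. The only noncentral real class is that of the elements of order 4, of size 6, and $SL_2(3)$ is not 2-nilpotent. In $C_3\rtimes C_4$ with $C_4$ acting by inversion, the elements of order 4 map to generators of the quotient $C_4$, so they are not real. The elements of order 3 and those of order 6 form classes of size 2. So all noncentral real classes have size 2, and the group is not 2-closed.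

## 4. Involutions central in a Sylow 2-subgroup, and what is lost modulo the center

Here is a natural first attack on the Conjecture. Let $2^a$ be the common 2-part, and $P\in\mathrm{Syl}_2(G)$ with $P\ne1$. If $2^a\le2$, Tong-Viet's theorem applies to $G$ and we are done. So let $2^a\ge4$. Take an involution $f\in\mathbf Z(P)$. It is real, and $|f^G|$ is odd because $P\le\mathbf C_G(f)$. If $f$ were noncentral in $G$, then $2^a=1$, a contradiction. Hence every involution of $\mathbf Z(P)$ is central in $G$. Since $\mathbf Z(P)\ne1$, this already settles all groups whose center has odd order.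

What remains is the case where $Z=\Omega_1(\mathbf Z(P))$ is a nontrivial central subgroup of $G$. One would like to pass to $G/Z$ and use induction. This is where the attack stops: the hypothesis need not hold in $G/Z$. Take $G=C_5\rtimes C_8$, where $C_8=\langle y\rangle$ acts on $C_5$ as the full automorphism group of order 4, with kernel $\langle y^4\rangle=\mathbf Z(G)=Z$. A real element must be real modulo $C_5$, so its image in $C_8$ has order at most 2. Hence the noncentral real elements are those of orders 5 and 10, and their classes have size 4. The common 2-part is 4. But in $G/Z\cong C_5\rtimes C_4$ the image of $y^2$ is an involution inverting $C_5$, with class of size 5, while the elements of order 5 still have class size 4. The new real involution does not come from any real element of $G$.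

Two things will get us past this point. First, we never factor out central 2-subgroups; we factor out only $\mathbf O_{2'}(G)$, and for that the lifting of real elements works. Second, when the involutions of $\mathbf Z(P)$ are central in $G$, we construct other real 2-elements, by the following identity.

**Lemma 5.** If $a^2=b^2$ and $u=a^{-1}b$, then $aua^{-1}=u^{-1}$. In particular $u$ is real.

*Proof.* We have $aua^{-1}=ba^{-1}$, and $u^{-1}=b^{-1}a=b\,b^{-2}a=b\,a^{-2}a=ba^{-1}$. $\square$

So two square roots of the same element produce a real element. For instance $i,j\in Q_8$ have $i^2=j^2=-1$, and $i^{-1}j$ is an element of order 4 inverted by $i$. In our uses the element $u$ will have order 2 or 4, and this is why (H) mentions just these orders.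

## 5. Lifting real elements modulo odd order, and detecting 2-closure

**Lemma 6.** Let $N\trianglelefteq G$ have odd order.

(a) A real element of $G/N$ is the image of a real element of $G$. A real $p$-element of $G/N$ ($p$ any prime) is the image of a real $p$-element of $G$; if $p=2$, the lift has the same order.

(b) If $t\in G$ is a 2-element, then $|\mathbf C_{G/N}(tN)|_2=|\mathbf C_G(t)|_2$.

*Proof.* (a) Let $xN$ be real. It is inverted by a 2-element of $G/N$, and taking the 2-part of a preimage we may write this 2-element as $yN$ with $y$ a 2-element of $G$. Define $\sigma(w)=(w^y)^{-1}$ for $w\in xN$. Since $(xN)^{yN}=x^{-1}N$, $\sigma$ is a permutation of the set $xN$, and $\sigma^2(w)=w^{y^2}$. So $\sigma$ has 2-power order. As $|xN|=|N|$ is odd, $\sigma$ has a fixed point $w$, and $w^y=w^{-1}$. If $xN$ is a $p$-element, replace $w$ by its $p$-part: it is a power of $w$, so it is real, and it maps to the $p$-part of $xN$, which is $xN$. If $p=2$, then $\langle w\rangle\cap N=1$, so orders agree.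

(b) Let $gN$ centralize $tN$, so $t^g\in tN$. Both $\langle t\rangle$ and $\langle t^g\rangle$ are Sylow 2-subgroups of $N\langle t\rangle$. So they are conjugate by an element $ns$ with $n\in N$, $s\in\langle t\rangle$, and then $\langle t^g\rangle^n=\langle t\rangle^{s^{-1}}=\langle t\rangle$. Now $t^{gn}\in\langle t\rangle\cap tN=\{t\}$, because $\langle t\rangle\cap N=1$. So $gn\in\mathbf C_G(t)$. This proves $\mathbf C_{G/N}(tN)=\mathbf C_G(t)N/N$, whose order is $|\mathbf C_G(t)|/|\mathbf C_N(t)|$ with an odd denominator. $\square$

Recall the Baer–Suzuki theorem: if $t$ is a $p$-element of $X$ and $\langle t,t^g\rangle$ is a $p$-group for all $g\in X$, then $t\in\mathbf O_p(X)$.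

**Lemma 7.** For a group $X$ the following are equivalent: $X$ is 2-closed; $X$ has no nontrivial real element of odd order; $X$ has no nontrivial real element of odd prime power order.

*Proof.* The last two are equivalent because the $p$-parts of real elements are real. Suppose $P\trianglelefteq X$ is a Sylow 2-subgroup and $x$ of odd order is real. Some 2-element $y$ inverts $x$, and $y\in P$. Then $[x,y]=x^{-2}\in\langle x\rangle$, and $[x,y]=(y^{-1})^{x}y\in P$. So $x^{-2}=1$ and $x=1$.

Conversely, suppose $X$ is not 2-closed. Then $\hat X=X/\mathbf O_2(X)$ has even order and $\mathbf O_2(\hat X)=1$. Let $\hat t\in\hat X$ be an involution. By Baer–Suzuki there is $\hat g$ such that $\langle\hat t,\hat t^{\hat g}\rangle$ is not a 2-group. This group is dihedral, so $\hat t\hat t^{\hat g}$ has nontrivial odd part $\hat c$, and $\hat t$ inverts $\hat c$. Lift $\hat t$ to $t\in X$ and $\hat c$ to $c$ of odd order (the odd part of any preimage). Then $c^t\in c^{-1}\mathbf O_2(X)$. Both $\langle c\rangle$ and $\langle c\rangle^t$ are complements to $\mathbf O_2(X)$ in $\langle c\rangle\mathbf O_2(X)$. By Schur–Zassenhaus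 they are conjugate in this group. Writing the conjugating element as $uc^i$ with $u\in\mathbf O_2(X)$, we get $\langle c\rangle^{tu}=\langle c\rangle$. Then $c^{tu}\in\langle c\rangle\cap c^{-1}\mathbf O_2(X)=\{c^{-1}\}$. So $c\ne1$ is real of odd order. $\square$

*Proof of Corollary 4 from Theorem 2.* Let $X=G/\mathbf O_{2'}(G)$, so $\mathbf O_{2'}(X)=1$. If $X$ is 2-closed, then (H) holds vacuously in $X$ by Lemma 7. If $X$ satisfies (H), Theorem 2 applied to $X$ shows that $X$ is 2-closed. Combine this with Lemma 1; for the second sentence take $G=X$. $\square$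

## 6. Odd real elements centralize $\mathbf O_2(G/\mathbf O_{2'}(G))$

Now the proof of Theorem 2 begins. Let $G$ satisfy (H), $K=\mathbf O_{2'}(G)$ and $X=G/K$, so $\mathbf O_{2'}(X)=1$.

**The inequality in $X$.** We first show that (H) passes to $X$, in the form of centralizers: *if $t\in X$ is a noncentral real element of order $2$ or $4$ and $1\ne x\in X$ is real of odd prime power order, then*
$$|\mathbf C_X(t)|_2\le|\mathbf C_X(x)|_2.\tag{1}$$
By Lemma 6(a), lift $t$ to a real 2-element $t_0\in G$ of the same order. It is noncentral since $t$ is. Lift $x$ to a real $x_0\ne1$ of odd prime power order. By Lemma 6(b), (H), and the fact that $K$ has odd order,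
$$|\mathbf C_X(t)|_2=|\mathbf C_G(t_0)|_2\le|\mathbf C_G(x_0)|_2=|\mathbf C_G(x_0)K/K|_2\le|\mathbf C_X(x)|_2 .$$

For the next step we recall facts on coprime action. Let $x$ of odd order act on a 2-group $P$, and let $[P,x]$ be generated by the elements $e^{-1}e^x$, $e\in P$. It is $x$-invariant and $[P,x,x]=[P,x]$. If $P$ is abelian, $P=\mathbf C_P(x)\times[P,x]$. Thompson's $A\times B$ lemma (Gorenstein, *Finite Groups*, 5.3.4) says: if $A\times B$ acts on a $p$-group $E$, with $A$ a $p'$-group and $B$ a $p$-group, and $A$ acts trivially on $\mathbf C_E(B)$, then $A$ acts trivially on $E$.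

**Step 1.** *Every real $x\in X$ of odd prime power order centralizes $E:=\mathbf O_2(X)$.* The purpose is to produce, if this fails, a real 2-element whose centralizer is too large for (1).

A model: in $GL_2(3)$ we have $E=Q_8$, and $x$ of order 3 is real with $|\mathbf C(x)|=6$. An element $f=e^{-1}e^x$ with $e\in E$ of order 4 is real of order 4 and has a centralizer of order 8. Since $8>2$, (1) fails there.

In general, suppose $[E,x]\ne1$ and let $Q\in\mathrm{Syl}_2(\mathbf C_X(x))$. The group $\langle x\rangle\times Q$ acts on $E$, so by the $A\times B$ lemma $[\mathbf C_E(Q),x]\ne1$. Note that $\mathbf C_E(Q)$ is $x$-invariant. Choose $P\le\mathbf C_E(Q)$ minimal among the $x$-invariant subgroups with $[P,x]\neq1$. Since $[P,x,x]=[P,x]\ne1$ and $[P,x]$ is $x$-invariant, minimality gives $P=[P,x]$. Also $[\Phi(P),x]=1$, because $\Phi(P)$ is a proper $x$-invariant subgroup.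

We claim that $P$ has exponent dividing 4. We have $[x,\Phi(P),P]=1$ and $[\Phi(P),P,x]\le[\Phi(P),x]=1$. By the three subgroups lemma $[P,x,\Phi(P)]=1$, that is, $[P,\Phi(P)]=1$. So $\Phi(P)\le\mathbf Z(P)$. Since $P=[P,x]$, the decomposition of the abelian group $P/P'$ shows that $x$ has no nontrivial fixed points on $P/P'$. But $x$ fixes the image of $\Phi(P)$ there, so $\Phi(P)=P'$. For $a,b\in P$ the commutator $[a,b]$ is central, so $[a,b]^2=[a^2,b]=1$, because $a^2\in\Phi(P)\le\mathbf Z(P)$. Thus $P'$ is elementary abelian. For every $a\in P$ we have $a^2\in\Phi(P)=P'$, so $a^4=1$.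

Now take $e\in P$. Since $e^2\in\Phi(P)$ is fixed by $x$, we have $(e^x)^2=(e^2)^x=e^2$. By Lemma 5, $f=e^{-1}e^x$ is real. These elements generate $[P,x]=P$. If $x$ centralized all of them, it would centralize $P$, which is false. So some such $f$ is not centralized by $x$. This $f$ is noncentral and real, of order 2 or 4. It lies in $\mathbf C_E(Q)$, so it centralizes $Q$; and $f\notin Q$, because $Q$ centralizes $x$. Hence $Q\langle f\rangle$ is a 2-subgroup of $\mathbf C_X(f)$ and
$$|\mathbf C_X(f)|_2\ge|Q\langle f\rangle|>|Q|=|\mathbf C_X(x)|_2,$$
contradicting (1).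

## 7. Components of $X$ and a lower bound of 4

**Definition (component, generalized Fitting subgroup).** A group $L$ is quasisimple if it is perfect and $L/\mathbf Z(L)$ is nonabelian simple. A component of $X$ is a subnormal quasisimple subgroup. $F^*(X)$ is the product of the Fitting subgroup $F(X)$ with all components. For example, $SL_2(5)$ is quasisimple and is its own only component. $S_5$ has the single component $A_5$. $S_4$ has no components and $F^*(S_4)=F(S_4)$ is the Klein four-group.

The standard facts: conjugates of components are components; two distinct components commute elementwise; and $\mathbf C_X(F^*(X))\le F^*(X)$.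

**Step 2.** *If $X$ has no components, then $X$ is 2-closed.* This reduces Theorem 2 to excluding components. Without components, $F^*(X)=F(X)=\mathbf O_2(X)$, as $\mathbf O_{2'}(X)=1$. So $\mathbf C_X(\mathbf O_2(X))\le\mathbf O_2(X)$. By Step 1 every real element of odd prime power order lies in $\mathbf C_X(\mathbf O_2(X))$, a 2-group, so it is trivial. Lemma 7 shows that $X$ is 2-closed.

From now on suppose, for a contradiction, that $L$ is a component of $X$. The odd part of $\mathbf Z(L)$ is characteristic in the subnormal subgroup $L$, so it is a subnormal nilpotent subgroup of $X$ and lies in $F(X)=\mathbf O_2(X)$. Hence it is trivial, and $\mathbf Z(L)$ is a 2-group. Put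
$$H=\mathbf N_X(L),\qquad S\in\mathrm{Syl}_2(H),\qquad R=S\cap L\in\mathrm{Syl}_2(L),\qquad\bar L=L/\mathbf Z(L).$$
Then $R\trianglelefteq S$ and $\mathbf Z(L)\le R$.

**Step 3.** *Let $f\in L\setminus\mathbf Z(L)$ be of order $2$ or $4$ and real in $X$, and let $1\ne x\in L$ be of odd prime power order and real in $X$. Then*
$$|x^L|_2\le|f^H|_2.\tag{2}$$
*Moreover $|f^H|_2\ge4$ for every such $f$.* The point of (2) is that it compares a class under the small group $L$, which can be computed, with a class under $H$, which we can bound through a Sylow subgroup or through outer automorphisms.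

We first show $\mathbf C_X(x)\le H$. Let $g\in\mathbf C_X(x)$. If $L^g\ne L$, then $[L,L^g]=1$ and $x=x^g\in L\cap L^g\le\mathbf Z(L)$. This is a 2-group, which is impossible. So $L^g=L$.

The element $f$ is noncentral in $X$, so by (1)
$$|\mathbf C_H(f)|_2\le|\mathbf C_X(f)|_2\le|\mathbf C_X(x)|_2=|\mathbf C_H(x)|_2 .$$
Hence $|x^H|_2\le|f^H|_2$. As $L\trianglelefteq H$, we have $|x^H|=|H:L\,\mathbf C_H(x)|\cdot|L:\mathbf C_L(x)|$, so $|x^L|$ divides $|x^H|$. This proves (2).

For the second claim it suffices that some $x\in L$, real in $L$ and of odd prime power order, has $4\mid|x^L|$; then (2) applies to this $x$. If there were none, Tong-Viet's theorem for $L$ would say that $\mathbf O^{2'}(L)$ is 2-nilpotent. The quotient $L/\mathbf O^{2'}(L)$ has odd order, so it is solvable; it is also perfect, so it is trivial. Thus $L$ itself would be 2-nilpotent. Its quotient by the normal 2-complement is a perfect 2-group, hence trivial. So $L$ would have odd order and be solvable, which is absurd.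

## 8. Components with cyclic center

**Definition (extraspecial group, central product).** A 2-group $E$ is extraspecial if $\mathbf Z(E)=E'=\Phi(E)$ has order 2. $D_8$ and $Q_8$ are examples. $R=E\circ C$ is a central product if $R=EC$ and $[E,C]=1$. For example, in $Q_8\circ C_4$, of order 16, the central involutions of the factors are identified. In a central product $\mathbf Z(R)=\mathbf Z(E)\mathbf Z(C)$.

We use P. Hall's theorem (Gorenstein, *Finite Groups*, 5.4.9): a 2-group all of whose characteristic abelian subgroups are cyclic is a central product $E\circ C$, where $E=1$ or $E$ is extraspecial, and $C$ is cyclic, or dihedral, semidihedral or generalized quaternion of order $\ge16$.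

**Step 4.** *$\mathbf Z(L)$ is not cyclic.* The purpose is to find, when the center is cyclic, a real 2-element with at most two conjugates under $S$, against the bound 4 of Step 3.

Suppose $\mathbf Z(L)$ is cyclic. If $\mathbf Z(L)=1$, then $1\ne R\trianglelefteq S$ yields an involution $f\in R\cap\mathbf Z(S)$. Then $S\le\mathbf C_H(f)$, so $|f^H|_2=1$, contrary to Step 3. This is the argument of Section 4.

So let $\mathbf Z(L)\ne1$ and let $z$ be its unique involution. $H$ centralizes $z$. For $f\in R$ we have $|\mathbf C_H(f)|_2\ge|\mathbf C_S(f)|$, hence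
$$|f^H|_2\le|S:\mathbf C_S(f)|=|f^S|.$$
So, by Step 3, *any real $f\in R\setminus\mathbf Z(L)$ of order $2$ or $4$ with $|f^S|\le2$ gives a contradiction.* We find one in every case.

(i) *Suppose there is an elementary abelian $V\le R$ with $V\trianglelefteq S$ and $V\not\le\mathbf Z(L)$.* Replace $V$ by $V\langle z\rangle$, which has the same properties. As $\mathbf Z(L)$ is cyclic, $V\cap\mathbf Z(L)=\langle z\rangle$. The 2-group $S$ acts on $V/\langle z\rangle\ne1$ and fixes some nontrivial $f\langle z\rangle$. Then $f$ is an involution outside $\mathbf Z(L)$ and $f^S\subseteq\{f,fz\}$. Contradiction.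

(ii) *Otherwise,* every elementary abelian normal subgroup of $S$ contained in $R$ lies in the cyclic group $\mathbf Z(L)$, so has order at most 2. If $B$ is a characteristic abelian subgroup of $R$, then $\Omega_1(B)$ is characteristic in $R\trianglelefteq S$, so it is such a subgroup. Hence $|\Omega_1(B)|\le2$ and $B$ is cyclic. By Hall's theorem $R=E\circ C$ with $E$, $C$ as stated. In particular
$$C_0:=\mathbf Z(R)=\mathbf Z(E)\mathbf Z(C)$$
is cyclic; it contains $\mathbf Z(L)$, so its involution is $z$. Moreover $R$ is nonabelian. Otherwise $R$ is cyclic and $L$ is 2-nilpotent by Burnside's theorem, and we saw in Step 3 that this is impossible.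

*Case $|C_0|=2$.* Then $C_0=\langle z\rangle=\mathbf Z(L)$. The nontrivial normal subgroup $R/\langle z\rangle$ of $S/\langle z\rangle$ meets the center of $S/\langle z\rangle$; choose there $f\langle z\rangle$ of order 2, with $f\in R$. Then $f^S\subseteq\{f,fz\}$. Since $f\notin\mathbf Z(R)$, $f^R$ has more than one element, so $f^R=f^S=\{f,fz\}$. As $f^2\in\langle z\rangle$, we get $f^{-1}=f\cdot f^{-2}\in\{f,fz\}=f^R$. So $f$ is real, of order 2 or 4, outside $\mathbf Z(L)$, with $|f^S|=2$. Contradiction. (In $SL_2(5)$ this $f$ is an element of order 4 in $Q_8$.)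

*Case $|C_0|\ge4$.* If $C$ were noncyclic, then $|\mathbf Z(C)|=2$ and $|\mathbf Z(E)|\le2$, so $C_0$ would have exponent 2 and, being cyclic, order 2. So $C$ is cyclic and $C_0=\mathbf Z(E)C$. If $E=1$, then $R=C$ is abelian, which is excluded. So $E$ is extraspecial and $\mathbf Z(E)$, a subgroup of order 2 of the cyclic group $C_0$, equals $\langle z\rangle$. Since $C_0$ is a cyclic 2-group of order $\ge4$ and is the product of $\langle z\rangle$ and $C$, we have $C=C_0$ and $R=EC_0$. The quotient $R/C_0\cong E/\mathbf Z(E)$ is nontrivial. $S$ normalizes the characteristic subgroup $C_0$ of $R$, and it fixes a nontrivial element $f_0C_0$ of $R/C_0$, where we may take $f_0\in E$. Then $f_0^2\in\Phi(E)=\langle z\rangle$. Choose $c\in C_0$ with $c^2=z$. If $f_0^2=1$ put $f=f_0$. If $f_0^2=z$ put $f=f_0c$, so $f^2=zc^2=1$. In both cases $f$ is an involution with $fC_0=f_0C_0$. For $d\in C_0$ we have $(fd)^2=d^2$, so the involutions in $fC_0$ are exactly $f$ and $fz$. $S$ fixes the coset $fC_0$, so it permutes these two, and $|f^S|\le2$. Finally $f\notin C_0\ge\mathbf Z(L)$. Contradiction.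

Notice where cyclicity entered. In (i), if $V\cap\mathbf Z(L)$ had order 4, we would get only $f^S\subseteq f(V\cap\mathbf Z(L))$, so $|f^S|\le4$, which does not contradict the lower bound 4. For noncyclic centers we need better lower bounds on $|x^L|_2$, and for these we look at the actual groups.

## 9. The quasisimple groups whose center is a noncyclic 2-group

**Step 5.** *The list of remaining groups, and three tools for computing in them.* The Schur multiplier of a nonabelian simple group $\bar L$ is the center of its universal central extension; every quasisimple $L$ with $L/\mathbf Z(L)\cong\bar L$ is a quotient of this extension, so $\mathbf Z(L)$ is a quotient of the multiplier. For example, the multiplier of $A_5$ has order 2 and $SL_2(5)$ is the universal central extension.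

By Step 4, $\mathbf Z(L)$ is a noncyclic 2-group and a quotient of the multiplier of $\bar L$. By the classification of finite simple groups and the list of Schur multipliers (Gorenstein–Lyons–Solomon, *CFSG* No. 3, Theorem 6.1.4 and Tables 6.1.2, 6.1.3), one of the following holds:

* $\bar L=P\Omega^+_{4m}(q)$, $m\ge2$, $q$ odd; the universal cover is $\mathrm{Spin}^+_{4m}(q)$ with center $2^2$, so $L\cong\mathrm{Spin}^+_{4m}(q)$;
* $\bar L=L_3(4)$, with 2-part of the multiplier $4\times4$, so $|\mathbf Z(L)|\le16$;
* $\bar L\in\{Sz(8),U_6(2),O_8^+(2),{}^2E_6(2)\}$, with 2-part of the multiplier $2^2$, so $|\mathbf Z(L)|=4$.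

*From $L$ to $H$.* An automorphism $\alpha$ of $L$ that is trivial on $\bar L$ has the form $\alpha(l)=l\,\zeta(l)$ with $\zeta:L\to\mathbf Z(L)$ a homomorphism. As $L$ is perfect, $\zeta$ is trivial. So $\mathrm{Aut}(L)\to\mathrm{Aut}(\bar L)$ is injective, and it maps $\mathrm{Inn}(L)$ onto $\mathrm{Inn}(\bar L)$. Hence
$$H/L\,\mathbf C_H(L)\le\mathrm{Out}(L)\hookrightarrow\mathrm{Out}(\bar L).$$
For $f\in L$, the $L$-classes in $f^H$ have equal size and are permuted transitively by $H$. Both $L$ and $\mathbf C_H(L)$ fix each of them. So their number divides $|\mathrm{Out}(\bar L)|$, and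
$$|f^H|_2\le|f^L|_2\,|\mathrm{Out}(\bar L)|_2 .\tag{3}$$

*From $L$ to $\bar L$.* Write $\bar f$ for the image of $f$. The map $f^L\to\bar f^{\bar L}$ is surjective with fibers of constant size $k=|f^L\cap f\mathbf Z(L)|\le|\mathbf Z(L)|$. The same holds for $f^H\to\bar f^H$ with $k'=|f^H\cap f\mathbf Z(L)|\le|\mathbf Z(L)|$. So
$$|f^L|_2\le|\bar f^{\bar L}|_2\,|\mathbf Z(L)|,\qquad|f^H|_2\le|\bar f^H|_2\,|\mathbf Z(L)| .\tag{4}$$

*Elements of odd order.* Let $N$ be a central 2-subgroup of $L$, and let $\tilde x\in L/N$ have odd order. Its preimages in $L$ form a coset of $N$ inside an abelian group that is the direct product of $N$ with a group of odd order. So exactly one preimage $x$ has odd order, and it has the same order as $\tilde x$. By this uniqueness, if $\tilde x^{\tilde g}=\tilde x^{-1}$, then $x^g$ and $x^{-1}$ are both the odd order preimage of $\tilde x^{-1}$, so $x^g=x^{-1}$. Hence $x$ is real if $\tilde x$ is. Likewise $x^g$ is determined by $\tilde x^{\tilde g}$, so $|x^L|=|\tilde x^{L/N}|$.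

## 10. $Sz(8)$, $L_3(4)$, $U_6(2)$, $O_8^+(2)$ and ${}^2E_6(2)$

**Step 6.** *$\bar L$ is not one of the five exceptional groups.* We produce a suitable real $f$ by Lemma 5, bound $|f^H|_2$ from above, and find $x$ with $|x^L|_2$ as large as possible.

*Construction of $f$.* Let $\bar e\in\bar L$ be an involution. Glauberman's $Z^*$-theorem says that an involution of a group $Y$ that commutes with none of its other conjugates is central modulo $\mathbf O_{2'}(Y)$. As $\bar L$ is nonabelian simple, there is a conjugate $\bar e'=\bar e^{\bar g}\ne\bar e$ commuting with $\bar e$. Let $e,g\in L$ be preimages and $e'=e^g$. Since $e^2\in\mathbf Z(L)$, we have $e'^2=(e^2)^g=e^2$. So $f=e^{-1}e'$ is real by Lemma 5. Its image $\bar f=\bar e\bar e'$ is a product of two distinct commuting involutions, hence an involution, and $f\notin\mathbf Z(L)$. Since $\bar e$ and $\bar e'$ commute, $e'e^{-1}=e^{-1}e'\zeta$ with $\zeta\in\mathbf Z(L)$. Then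
$$f^2=e^{-1}(e'e^{-1})e'=e^{-2}e'^2\zeta=\zeta .$$
Moving $e^{-1}$ past $e'$ twice gives $e'^2e^{-1}=e^{-1}e'^2\zeta^2$. As $e'^2$ is central, $\zeta^2=1$. So $f^4=1$ and $f$ has order 2 or 4. By Step 3, $|x^L|_2\le|f^H|_2$ for every real $x\ne1$ of odd prime power order in $L$.

*$Sz(8)$ and $L_3(4)$.* By the ATLAS each of these groups has a unique class of involutions, of odd size (455 and 315 respectively). So $\bar f^H$ is this class, and by (4) $|f^H|_2\le|\mathbf Z(L)|\le16$. Also by the ATLAS, elements of order 5 in $\bar L$ are real with centralizer of order 5. For the lift $x\in L$ of order 5, which is real, $|x^L|_2=|\bar L|_2=64$. This contradicts (2).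

*$U_6(2)$, $O_8^+(2)$ and ${}^2E_6(2)$.* By the ATLAS, $\mathrm{Out}(\bar L)\cong S_3$, and $\bar L$ has a subgroup $M$ of odd index with a normal extraspecial subgroup $F$ of order $2^{1+2n}$, $n\ge4$. The subgroups $M$ are
$$2^{1+8}{:}U_4(2),\qquad2^{1+8}{:}(S_3\times S_3\times S_3),\qquad2^{1+20}{:}U_6(2)$$
respectively. Since $M$ contains a Sylow 2-subgroup of $\bar L$, we may replace $f$ by an $L$-conjugate and assume $\bar f\in M$.

We bound $|\mathbf C_{\bar L}(\bar f)|_2$ from below. On $F/\mathbf Z(F)\cong\mathbb F_2^{2n}$ the element $\bar f$ acts as a linear map $\tau$ with $\tau^2=1$, so $(\tau-1)^2=0$. Hence the image of $\tau-1$ lies in its kernel, and the fixed space has order at least $2^n$. Let $Y$ be its preimage in $F$, so $|Y|\ge2^{n+1}$. For $y\in Y$ we have $[y,\bar f]\in\mathbf Z(F)$, and since this is central in $F$, $[yy',\bar f]=[y,\bar f]^{y'}[y',\bar f]=[y,\bar f][y',\bar f]$. So $y\mapsto[y,\bar f]$ is a homomorphism from $Y$ to the group $\mathbf Z(F)$ of order 2, with kernel $\mathbf C_Y(\bar f)$. Thus $|\mathbf C_Y(\bar f)|\ge2^n\ge16$, and $|\bar f^{\bar L}|_2\le|\bar L|_2/16$. By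 (3) and (4),
$$|f^H|_2\le2\cdot4\cdot\frac{|\bar L|_2}{16}<|\bar L|_2 .$$

On the other side, the ATLAS shows that $\bar L$ has an element $\bar x$ of odd prime order whose centralizer has odd order: class 7A, with centralizer of order 7, in $U_6(2)$ and in $O_8^+(2)$; class 13A, with centralizer of order 13, in ${}^2E_6(2)$. These are the only classes of elements of order 7, 7, 13 in the respective groups, so $\bar x^{-1}$ lies in the class of $\bar x$ and $\bar x$ is real. Its odd order lift $x$ is real and $|x^L|_2=|\bar L|_2>|f^H|_2$. This contradicts (2).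

## 11. The spin groups $\mathrm{Spin}^+_{4m}(q)$

It remains to treat $L\cong\mathrm{Spin}^+_{4m}(q)$ with $m\ge2$ and $q=p^k$ odd. We recall what we need.

**Definition (Clifford algebra, spin group, spinor norm).** Let $V$ be a space over $\mathbb F_q$ with nondegenerate quadratic form $Q$ and $\beta(u,w)=Q(u+w)-Q(u)-Q(w)$. The Clifford algebra is generated by $V$ with relations $v^2=Q(v)$; so $uw+wu=\beta(u,w)$, and orthogonal vectors anticommute. Let $\mathrm{rev}$ be the anti-automorphism fixing $V$ pointwise. $\mathrm{Spin}(V)$ consists of the $g$ in the even part with $gVg^{-1}=V$ and $g\,g^{\mathrm{rev}}=1$; it acts on $V$ by conjugation. The spinor norm is the homomorphism $\theta:O(V)\to\mathbb F_q^\times/(\mathbb F_q^\times)^2$ sending the reflection $r_b$ to the class of $Q(b)$. $\Omega(V)$ is the common kernel of $\det$ and $\theta$; here it has index 4 in $O(V)$.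

As an example, let $a,b\in V$ with $Q(a)Q(b)=1$. Then $ab\in\mathrm{Spin}(V)$, because $(ab)(ab)^{\mathrm{rev}}=abba=Q(a)Q(b)=1$. Conjugation by $a$ on $V$ is $-r_a$, so $ab$ acts as $r_ar_b$, an element of determinant 1 and spinor norm $Q(a)Q(b)=1$.

Now let $V$ have dimension $4m$ and $+$ type (an orthogonal sum of hyperbolic planes). Then $L=\mathrm{Spin}(V)\to\Omega(V)$ is surjective with kernel $\{\pm1\}$.

**Step 7.** *$L\not\cong\mathrm{Spin}^+_{4m}(q)$, $m\ge2$, $q$ odd.* We compare an explicit involution $v$, whose class has small 2-part, with an explicit real element $x$ of odd prime order whose class has large 2-part.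

*The 2-part of $|O(V)|$.* Let $s=(q^2-1)_2$; then $s\ge8$. For $i\ge1$,
$$(q^{2i}-1)_2=s\,i_2 .$$
Indeed, put $y=q^2\equiv1\pmod 8$. For $j$ odd, $(y^j-1)/(y-1)$ is a sum of $j$ odd terms, hence odd. Each doubling $y^{2h}-1=(y^h-1)(y^h+1)$ contributes exactly one factor 2, since $y^h+1\equiv2\pmod4$. The same argument with $p$ in place of $q$ gives $(p^{2k}-1)_2=(p^2-1)_2k_2$. From
$$|O^+_{2n}(q)|=2q^{n(n-1)}(q^n-1)\prod_{i<n}(q^{2i}-1)$$
with $n=2m$ we get
$$|O^+_{4m}(q)|_2=2s^{2m}m_2\big((2m-1)!\big)_2 ,\tag{5}$$
and this holds for all $m\ge1$; for instance $|O_4^+(q)|_2=2s^2$.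

*A real 2-element.* Let $U\le V$ be a nondegenerate 4-space of $+$ type. By Witt cancellation $U^\perp$ has $+$ type too. Let $a_1,\dots,a_4$ be an orthogonal basis of $U$ and $a=a_1a_2a_3a_4$. Reversing four pairwise anticommuting factors takes 6 transpositions, so $a^{\mathrm{rev}}=a$ and $a^2=aa^{\mathrm{rev}}=\prod Q(a_i)$. The Gram determinant of $\beta$ on $U$ is $16\prod Q(a_i)$ in this basis, and $(-1)^2=1$ in a basis of two hyperbolic pairs. These differ by a square, so $\prod Q(a_i)=\delta^2$ with $\delta\in\mathbb F_q^\times$. Put $v=a/\delta$. Then $v$ is even, $vv^{\mathrm{rev}}=v^2=1$. The element $a$ anticommutes with each $a_i$, since $a_i$ commutes with itself and anticommutes with three other factors. It commutes with each $w\in U^\perp$, which anticommutes with all four factors. So $v$ preserves $V$ and induces $-1_U\perp1_{U^\perp}$. Thus $v\in L$ is an involution, hence real. It is not in $\mathbf Z(L)$: by the next paragraph the conjugates of $v$ induce $-1_{U'}\perp1_{U'^\perp}$ for all 4-spaces $U'$ of the same type, and there is more than one such $U'$, as $\dim V\ge8$.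

By Witt's theorem $O(V)$ is transitive on these $U$. So is $\Omega(V)$. For this it suffices that the stabilizer $O(U)\times O(U^\perp)$ of $U$ realizes all pairs (determinant, spinor norm). Already $O(U)$ does: $U$ represents every element of $\mathbb F_q^\times$, so reflections give determinant $-1$ with any spinor norm, and products of two reflections give determinant $1$ with any spinor norm. Hence $v^L$ maps onto $\{-1_{U'}\perp1_{U'^\perp}\}$, with fibers of constant size 1 or 2, and the number of $U'$ is $|O(V)|/(|O(U)||O(U^\perp)|)$. By (5),
$$|v^L|_2\le2\cdot\frac{|O^+_{4m}(q)|_2}{|O_4^+(q)|_2\,|O^+_{4m-4}(q)|_2}=2\cdot\frac{2s^{2m}m_2((2m-1)!)_2}{2s^2\cdot2s^{2m-2}(m-1)_2((2m-3)!)_2}=2m_2 .$$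
The last equality holds because $((2m-1)!)_2/((2m-3)!)_2=((2m-1)(2m-2))_2=2(m-1)_2$.

The order of $\mathrm{Out}(P\Omega^+_{4m}(q))$ is $8k$ for $m\ge3$ and $24k$ for $m=2$ (Gorenstein–Lyons–Solomon, *CFSG* No. 3, §2.5). Its 2-part is $8k_2\le(p^2-1)_2k_2=(p^{2k}-1)_2=s$. By (3),
$$|v^H|_2\le2m_2s .\tag{6}$$

*A real element of odd prime order.* Let $d=2(2m-1)\ge6$. Zsigmondy's theorem says that for integers $q\ge2$, $d\ge3$ with $(q,d)\ne(2,6)$ there is a prime $\ell$ such that $q$ has order $d$ modulo $\ell$. Since $q$ is odd, it applies; and $\ell$ is odd, because $q$ has order 1 modulo 2.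

Let $F=\mathbb F_{q^d}$, $F_0=\mathbb F_{q^{d/2}}$ and $\bar u=u^{q^{d/2}}$, the involution of $F$ over $F_0$. On $F$ consider the $\mathbb F_q$-quadratic form $Q(u)=\mathrm{Tr}_{F_0/\mathbb F_q}(u\bar u)$. Its bilinear form is $\mathrm{Tr}_{F_0/\mathbb F_q}(u\bar w+\bar uw)=\mathrm{Tr}_{F/\mathbb F_q}(u\bar w)$, which is nondegenerate. Let $\lambda\in F$ have order $\ell$. Since $\ell$ divides $q^d-1$ but not $q^{d/2}-1$, it divides $q^{d/2}+1$, so $\lambda\bar\lambda=1$ and multiplication by $\lambda$ is an isometry. The order $|O_d^+(q)|$ involves, apart from 2 and powers of $q$, only the factors $q^{d/2}-1$ and $q^{2i}-1$ with $2i<d$, so $\ell\nmid|O_d^+(q)|$. Hence $F$ has $-$ type: it is an orthogonal sum of hyperbolic planes and an anisotropic plane.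

Let $B$ be an anisotropic plane. Anisotropic planes over $\mathbb F_q$ are unique up to isometry (the norm form of $\mathbb F_{q^2}$). In particular $B\cong-B$, so $B\perp B\cong B\perp(-B)$ is a sum of two hyperbolic planes. Therefore $F\perp B$ has $+$ type and dimension $4m$, and we may take $V=F\perp B$.

Let $x_1=\lambda\perp1_B$. It has odd order $\ell$ and $O(V)/\Omega(V)$ is a 2-group, so $x_1\in\Omega(V)$. Let $r$ be $u\mapsto\bar u$ on $F$ and $1$ on $B$. This is an isometry, and it inverts $x_1$, because conjugating multiplication by $\lambda$ with the bar map gives multiplication by $\bar\lambda=\lambda^{-1}$. The $(-1)$-eigenspace $\{u\in F:\bar u=-u\}$ has dimension $d/2=2m-1$ over $\mathbb F_q$, which is odd, so $\det r=-1$. The norm form $B$ represents every element of $\mathbb F_q^\times$, so there is $c\in B$ with $Q(c)\in\theta(r)$. The reflection $r_c$ is trivial on $F$ and preserves $B$, so it commutes with $x_1$. Thus $rr_c$ has determinant 1 and trivial spinor norm, and it inverts $x_1$. So $x_1$ is real in $\Omega(V)$. By the last remark of Step 5, with $N=\{\pm1\}$, its lift $x\in L$ of order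 $\ell$ is real and $|x^L|=|x_1^{\Omega(V)}|$.

*Its centralizer.* An element of $O(V)$ centralizing $x_1$ preserves $[V,x_1]=F$ and $\mathbf C_V(x_1)=B$. On $F$ it commutes with $\mathbb F_q(\lambda)$, which is $F$ because $q$ has order $d$ modulo $\ell$. So it is multiplication by some $\mu\in F$, and it is an isometry if and only if $\mathrm{Tr}_{F/\mathbb F_q}(\mu\bar\mu u\bar w)=\mathrm{Tr}_{F/\mathbb F_q}(u\bar w)$ for all $u,w$, that is, $\mu\bar\mu=1$. This has $q^{d/2}+1$ solutions. On $B$ any element of $O(B)$ is allowed, and $|O(B)|=2(q+1)$. Hence
$$|\mathbf C_{O(V)}(x_1)|=(q^{2m-1}+1)\cdot2(q+1).$$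
Since $(q^{2m-1}+1)/(q+1)$ is a sum of $2m-1$ odd terms up to sign, it is odd, so the 2-part of this order is $2(q+1)_2^2$. As $(q-1)_2\ge2$, we have $(q+1)_2\le s/2$, and the 2-part is at most $s^2/2$.

*The contradiction.* As $|\Omega(V)|=|O(V)|/4$, (5) gives
$$|x^L|_2\ge\frac{|O(V)|_2/4}{s^2/2}\ge\frac{s^{2m}m_2/2}{s^2/2}=s^{2m-2}m_2\ge s^2m_2>2m_2s\ge|v^H|_2 ,$$
using $m\ge2$, $s\ge8$ and (6). But $v\in L\setminus\mathbf Z(L)$ is a real involution and $x\in L$ is real of odd prime order, so this contradicts (2).

**Conclusion of the proof of Theorem 2.** By Step 4 a component $L$ of $X$ would have noncyclic center. By Step 5 it would be one of the groups listed there, and Steps 6 and 7 exclude all of them. So $X$ has no components, and by Step 2 the group $X=G/\mathbf O_{2'}(G)$ is 2-closed. By Lemma 1, $\mathbf O^{2'}(G)$ is 2-nilpotent and $G$ is solvable. This proves Theorem 2, and with it Corollary 3, which is the Conjecture, and Corollary 4. $\blacksquare$
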